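# Calibrated curves and their critical points: smooth for $n=2$, only $C^{2,\sqrt6-2}$ for $n=3$

## 1. Calibrations, calibrated planes and calibrated curves

Throughout, $M$ and $N$ are smooth Riemannian manifolds with $2\le n=\dim M\le\dim N$, and $M$ is oriented by its volume form $\mathrm{vol}_M$.

**Definition (comass, calibration).** For an $n$-form $\omega$ on $N$ and $p\in N$ put
$$\|\omega_p\|=\max\{\omega_p(v_1,\dots,v_n): v_1,\dots,v_n\in T_pN\ \text{orthonormal}\}.$$
A *calibration* is a closed non-vanishing $\omega\in\Omega^n(N)$ with $\|\omega_p\|=1$ for every $p$.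

*Example.* On $\mathbb C^m=\mathbb R^{2m}$ with $z_j=x_j+iy_j$ let $\omega_0=\sum_j dx_j\wedge dy_j$. Then $\omega_0(u,v)=\langle iu,v\rangle$, so $\omega_0(u,v)\le|iu||v|=1$ for orthonormal $u,v$, with equality exactly when $v=iu$. Thus $\omega_0$ is a calibration; $2\omega_0$ is closed and non-vanishing but has comass $2$, so it is not.

**Definition (calibrated planes).** $G(\omega,p)$ is the set of oriented $n$-planes $V\subset T_pN$ with $\omega_p(v_1,\dots,v_n)=1$ for a positively oriented orthonormal basis of $V$.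

*Example.* By the computation above, $G(\omega_0,p)$ consists of the complex lines with their complex orientation.

**Definition (weakly conformal maps).** $\mathrm{CO}(T_xM,T_pN)$ is the set of linear $L:T_xM\to T_pN$ with $L^*L=\lambda^2I$ for some $\lambda\ge0$. Either $L=0$, or $L$ is $\lambda$ times an isometric embedding and its image carries the orientation induced from $T_xM$.

*Example.* $h\mapsto(h,\bar h)$, $\mathbb C\to\mathbb C^2$, is conformal with $\lambda=\sqrt2$.

**Definition (calibrated curve, critical set).** A map $F:M\to N$ is an *$\omega$-calibrated curve* (a *solution*) if it is continuous, lies in $W^{1,n}_{\rm loc}(M,N)$ (in charts its components have weak first derivatives in $L^n_{\rm loc}$), and for almost every $x\in M$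
$$(DF)_x\in\{L\in\mathrm{CO}(T_xM,T_{F(x)}N): L(T_xM)\in G(\omega,F(x))\},\qquad\text{where } (DF)_x=0\text{ is also admitted.}\tag{1}$$
For a $C^1$ map $F$, the *critical set* is $\{x:(DF)_x=0\}$.

*Example.* $F:\mathbb C\to\mathbb C^2$, $F(z)=(z^2,z^3)$. Here $DF_z(h)=(2zh,3z^2h)$ is complex linear, so $|DF_z(h)|^2=(4|z|^2+9|z|^4)|h|^2$, and for $z\ne0$ the image is a complex line. So $F$ is an $\omega_0$-calibrated curve with critical set $\{0\}$. In contrast, $L(h)=(h,\bar h)$ is conformal but $\omega_0(L1,Li)=\langle(i,i),(i,-i)\rangle=0$, so it is not calibrated: (1) is more than conformality.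

**Definition (Hölder classes).** $C^{\ell,\gamma}$, $0<\gamma\le1$, denotes $C^\ell$ maps whose $\ell$-th derivatives are locally $\gamma$-Hölder (Lipschitz if $\gamma=1$).

*Example.* On $\mathbb R$ the function $\operatorname{sgn}(x)|x|^{\sqrt6}$ has second derivative $(6-\sqrt6)\operatorname{sgn}(x)|x|^{\sqrt6-2}$. As $0<\sqrt6-2<1$, it is $C^{2,\sqrt6-2}$, not $C^3$, and not $C^{2,\gamma}$ for $\gamma>\sqrt6-2$.

With these notions in place we can ask, following Susanna Heikkilä, Pekka Pankka, Eden Prywes, "Quasiregular Curves of Small Distortion in Product Manifolds", arXiv:2106.11871 (2021): *for an arbitrary calibration $\omega$ on $N$ and any $n\ge2$, is every solution of (1) automatically $C^\infty$?* Three special cases are known.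

1. If $N$ is oriented, $\dim N=n$ and $\omega=\mathrm{vol}_N$, all solutions are $C^\infty$.
2. If $n=2$, $N$ is Kähler and $\omega$ is its Kähler form, the solutions are the $J$-holomorphic curves, and all are $C^\infty$.
3. If $\omega=\omega_Q$, $\omega_Q(v_1,\dots,v_n)=\langle Q(v_1,\dots,v_{n-1}),v_n\rangle$, for an $(n-1)$-fold vector cross product $Q$, the solutions are the Smith maps; they are $C^{1,\alpha}$, and $C^\infty$ away from their critical set.

The answer to the general question is no. For $n=2$ every solution is $C^\infty$; for $n=3$ and for $n=4$ there are non-smooth solutions even for constant-coefficient calibrations on flat space.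

## 2. The energy inequality, and where elliptic regularity stops

Write $|L|$ for the Hilbert–Schmidt norm and $\lambda=|DF|/\sqrt n$. The first lemma turns (1) into one scalar equation.

**Lemma 1.** For linear $L:T_xM\to T_pN$ and a positive orthonormal basis $(e_i)$ of $T_xM$,
$$\omega(Le_1,\dots,Le_n)\le n^{-n/2}|L|^n,\tag{2}$$
with equality if and only if $L$ is admitted by (1).

*Proof.* If $L$ has rank $<n$, the left side is $0$, and equality holds iff $L=0$. If $L$ has rank $n$, comass one gives $\omega(Le_1,\dots,Le_n)\le\det(L^*L)^{1/2}$, with equality iff the oriented image is calibrated. By AM–GM for the eigenvalues of $L^*L$, $\det(L^*L)^{1/2}\le(\operatorname{tr}L^*L/n)^{n/2}=n^{-n/2}|L|^n$, with equality iff $L^*L=\lambda^2I$. $\square$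

So the solutions are exactly the continuous $W^{1,n}_{\rm loc}$ maps with
$$F^*\omega=n^{-n/2}|DF|^n\,\mathrm{vol}_M=\lambda^n\,\mathrm{vol}_M\quad\text{a.e.}\tag{3}$$
The notion depends only on the conformal class of $M$.

**First variation in the flat case.** Let $\omega$ be a constant-coefficient calibration on $\mathbb R^m$, $U\subset\mathbb R^n$ open, and $F:U\to\mathbb R^m$ a *smooth* solution. Write $\omega=d\eta$. For $\varphi\in C^\infty_c(U,\mathbb R^m)$ the form $(F+\tau\varphi)^*\eta-F^*\eta$ has compact support, so by Stokes and (2), (3), integrating over a neighborhood of $\operatorname{supp}\varphi$,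
$$n^{-n/2}\int|D(F+\tau\varphi)|^n\ge\int(F+\tau\varphi)^*\omega=\int F^*\omega=n^{-n/2}\int|DF|^n .$$
Differentiating at $\tau=0$,
$$\operatorname{div}(|DF|^{n-2}DF)=0 .\tag{4}$$

**The case $n=2$ by hand.** Let $N=\mathbb C^m$, $\omega=\omega_0$, $M=\mathbb C$. An admitted $L$ satisfies $Le_2=iLe_1$. So (1) says that $F$ is a weak solution of the Cauchy–Riemann equations. Its components are then weakly harmonic, hence smooth by Weyl's lemma. Critical points occur ($z\mapsto z^2$) and do no harm.

**The first approach for $n\ge3$.** The sensible plan is to prove $C^{1,\beta}$ regularity and then bootstrap by differentiating (4). The derivative $\partial_cF$ solves a linear system whose coefficients are the second derivatives of $|\xi|^n$ at $\xi=DF$: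
$$D^2(|\xi|^n)[\zeta,\zeta]=n|\xi|^{n-2}\Big(|\zeta|^2+(n-2)\tfrac{(\xi\cdot\zeta)^2}{|\xi|^2}\Big).$$
Where $DF\ne0$ this is positive definite and the bootstrap works (Section 6 does this in full). At a critical point, for $n\ge3$, all the coefficients vanish and the bootstrap stops. So everything depends on what a solution can look like at a critical point, and the simplest model there is a homogeneous map.

## 3. Homogeneous solutions and the equation $(n-1)\alpha^2=k(k+n-2)$

We recall some textbook facts, with $S=S^{n-1}$ and $g_S$ its round metric. The eigenvalues of $-\Delta_S$ are $k(k+n-2)$, $k=0,1,2,\dots$; the eigenfunctions for $k$ are the spherical harmonics of degree $k$, that is, restrictions of harmonic homogeneous polynomials of degree $k$. The restriction to $S$ of a homogeneous polynomial of degree $d$ is a sum of spherical harmonics of degree $\le d$. *Example:* $x_3$ and $\frac12(5x_3^3-3x_3r^2)$ on $S^2$ have degrees $1$ and $3$.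

**Proposition 2.** Let $\omega$ be a constant-coefficient calibration on $\mathbb R^m$, $\alpha>0$, $\phi:S\to\mathbb R^m$ smooth and not identically zero, and suppose that $F(r\theta)=r^\alpha\phi(\theta)$ is $\omega$-calibrated on $\mathbb R^n\setminus0$. Then $|\phi|$ is constant. Normalize $|\phi|=1$. Then:

(a) $\lambda=\alpha r^{\alpha-1}$ and $\phi^*g=\alpha^2g_S$, where $g$ is the round metric of $S^{m-1}$.

(b) The components of $\phi$ are spherical harmonics of one degree $k\ge1$, and
$$\Delta_S\phi=-(n-1)\alpha^2\phi,\qquad (n-1)\alpha^2=k(k+n-2).\tag{5}$$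

(c) If $n$ is odd, then $k$ is odd.

(d) If $n\ge3$ and the components of $F$ are polynomials, then $\alpha\le1$.

*Proof.* (a) For $\xi\in T_\theta S$, unit length, the orthonormal vectors $\partial_r$ and $\xi$ at $r\theta$ are mapped by $DF$ to $\alpha r^{\alpha-1}\phi$ and $r^{\alpha-1}d\phi(\xi)$. Conformality makes these orthogonal, so $d|\phi|^2=0$ and $|\phi|$ is constant on the connected sphere; after normalization their common length is $\lambda=\alpha r^{\alpha-1}$, and $|d\phi(\xi)|=\alpha$.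

(b) By (a), $|DF|=\sqrt n\,\alpha r^{\alpha-1}$, so (4) reads $\operatorname{div}(r^bDF)=0$ with $b=(\alpha-1)(n-2)$. Now
$$\operatorname{div}(r^bD(r^\alpha\phi))=r^{b+\alpha-2}\big[\Delta_S\phi+\alpha(\alpha+n-2)\phi+b\alpha\phi\big],$$
and $\alpha+n-2+(\alpha-1)(n-2)=(n-1)\alpha$. This is the first part of (5). So $(n-1)\alpha^2>0$ is an eigenvalue $k(k+n-2)$, $k\ge1$.

(c) Let $n$ be odd and $k$ even. Then $F(-x)=F(x)$, so $F^*\omega=\lambda^n\mathrm{vol}$ is invariant under $-\mathrm{id}$. But $(-\mathrm{id})^*\mathrm{vol}=-\mathrm{vol}$ and $\lambda$ is even, so $\lambda=0$, a contradiction.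

(d) A polynomial map that is homogeneous of degree $\alpha$ has $\alpha=d$ an integer and consists of homogeneous polynomials of degree $d$. So $\phi$ is a sum of harmonics of degree $\le d$. As $\phi\ne0$ has pure degree $k$, $k\le d=\alpha$, and
$$(n-1)\alpha^2=k(k+n-2)\le\alpha(\alpha+n-2)\ \Longrightarrow\ (n-2)(\alpha-1)\le0.\tag{6}$$
Since $n\ge3$, $\alpha\le1$. $\square$

For $n=2$, (5) gives $\alpha=k$: homogeneous solutions grow like $z^k$. For $n\ge3$, part (d) says that the obvious generalization of $z^k$, a homogeneous polynomial of degree $\ge2$, is never a solution. It also points the other way: a homogeneous solution with $\alpha>1$, if one exists, cannot be smooth at $0$, since a smooth homogeneous map is a polynomial. So we look for one.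

If $\dim N=n\ge3$ there is none with $\alpha>1$. By (a), $\phi:S^{n-1}\to S^{n-1}$ is a local diffeomorphism, hence a covering, hence a diffeomorphism because $S^{n-1}$ is simply connected; comparing volumes gives $\alpha^{n-1}=1$. We need codimension.

For $n=3$, (5) reads $\alpha=\sqrt{k(k+1)/2}$, and by (c) $k$ is odd. The first candidate after $k=1$, $\alpha=1$ is $k=3$, $\alpha=\sqrt6$. The space of spherical harmonics of degree $3$ on $S^2$ has dimension $2\cdot3+1=7$, so we try a target $\mathbb R^7$ and put a suitably normalized basis of these seven functions into the components of $\phi$. Rotation by $\psi$ about the $x_3$-axis fixes one of them and rotates three pairs by $\psi,2\psi,3\psi$. Reading the pairs as complex numbers, and conjugating the last, we get weights $1,2,-3$ with sum $0$: the rotation acts through $SU(3)$. This suggests a 3-form on $\mathbb R\oplus\mathbb C^3$ fixed by $SU(3)$.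

## 4. A solution of degree $\sqrt6$ in $\mathbb R^7$

First we record how bounds on derivatives near a point give Hölder regularity at the point; this will be used three times.

**Lemma 3.** Let $a>1$, $\ell=\lceil a\rceil-1$, and let $G$ be continuous on the ball $B_R\subset\mathbb R^n$, smooth off $0$, with $|D^jG(x)|\le C|x|^{a-j}$ for $1\le j\le\ell+1$. Then $G\in C^{\ell,a-\ell}$ on $B_R$.

*Proof.* For $1\le j\le\ell<a$, $D^jG\to0$ at $0$. If $D^{j-1}G$ is continuous on $B_R$ and $D^jG\to0$ at $0$, the mean value inequality shows that $D^{j-1}G$ is differentiable at $0$ with derivative $0$, so $D^jG$ exists and is continuous. Inductively $G\in C^\ell$. Let $\rho=\max(|x|,|y|)$. If $|x-y|\ge\frac12\rho$, then $|D^\ell G(x)-D^\ell G(y)|\le2C\rho^{a-\ell}\le C'|x-y|^{a-\ell}$. If $|x-y|<\frac12\rho$, the segment from $x$ to $y$ stays in $\{\frac12\rho\le|\cdot|\le\rho\}$. Integrating $|D^{\ell+1}G|\le C'\rho^{a-\ell-1}$ along it gives $|D^\ell G(x)-D^\ell G(y)|\le C'\rho^{a-\ell-1}|x-y|\le C'|x-y|^{a-\ell}$,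 because $a-\ell-1\le0$ and $\rho\ge|x-y|$. $\square$

**Theorem A.** Write $\mathbb R^7=\mathbb R\oplus\mathbb C^3$ with coordinates $(t;z_1,z_2,z_3)$, $z_j=x_j+iy_j$, $\omega_0=\sum dx_j\wedge dy_j$, and
$$\omega=dt\wedge\omega_0-\operatorname{Im}(dz_1\wedge dz_2\wedge dz_3).\tag{7}$$
Then $\omega$ is a calibration on $\mathbb R^7$. Define $F:\mathbb R^3\to\mathbb R^7$ by $F(0)=0$ and, with $\zeta=x_1+ix_2$, $r=|x|$,
$$F(x)=r^{\sqrt6-3}\Big(\tfrac12(5x_3^3-3x_3r^2);\ \tfrac{\sqrt6}4\zeta(5x_3^2-r^2),\ \tfrac{\sqrt{15}}2\zeta^2x_3,\ \tfrac{\sqrt{10}}4\bar\zeta^3\Big).\tag{8}$$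
Then $F$ is an $\omega$-calibrated curve, $F\in C^{2,\sqrt6-2}_{\rm loc}$, but $F\notin C^3$ and $F\notin C^{2,\gamma}_{\rm loc}$ for every $\gamma>\sqrt6-2$.

**Step 1: $\omega$ is a calibration.** It is constant, hence closed, and nonzero. Let $W$ be an oriented 3-plane. As $\dim(W\cap\mathbb C^3)\ge2$, up to orientation $W$ has an orthonormal basis $u_1,u_2\in\mathbb C^3$, $u_3=\cos\beta\,\partial_t+\sin\beta\,w$ with $w\in\mathbb C^3$ a unit vector. Then
$$\omega(u_3,u_1,u_2)=\cos\beta\,\omega_0(u_1,u_2)-\sin\beta\operatorname{Im}\det\nolimits_{\mathbb C}(w,u_1,u_2),$$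
so $|\omega(u_3,u_1,u_2)|\le(\omega_0(u_1,u_2)^2+|\det_{\mathbb C}(w,u_1,u_2)|^2)^{1/2}$. By Hadamard's inequality and the Gram determinant, $|\det_{\mathbb C}(w,u_1,u_2)|^2\le|u_1|^2|u_2|^2-|\langle u_1,u_2\rangle_{\mathbb C}|^2=1-\omega_0(u_1,u_2)^2$, because the real part of the Hermitian product of $u_1,u_2$ is their real inner product $0$ and its imaginary part is $\pm\omega_0(u_1,u_2)$. So the comass is $\le1$; it is $1$ since $\omega(\partial_t,\partial_{x_1},\partial_{y_1})=1$.

**Step 2: reduction to one meridian.** Use spherical coordinates $x_3=r\cos s$, $\zeta=r\sin s\,e^{i\psi}$; $(r,s,\psi)$ is positively oriented. Put $c=\cos s$, $\sigma=\sin s$, $y=c^2$. Then $F=r^{\sqrt6}\phi(s,\psi)$, $\phi=(t;a_1e^{i\psi},a_2e^{2i\psi},a_3e^{-3i\psi})$, with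
$$t=\tfrac12(5c^3-3c),\quad a_1=\tfrac{\sqrt6}4\sigma(5y-1),\quad a_2=\tfrac{\sqrt{15}}2\sigma^2c,\quad a_3=\tfrac{\sqrt{10}}4\sigma^3,$$
and, with $'=d/ds$,
$$t'=-\tfrac32\sigma(5y-1),\quad a_1'=\tfrac{\sqrt6}4c(15y-11),\quad a_2'=\tfrac{\sqrt{15}}2\sigma(3y-1),\quad a_3'=\tfrac{3\sqrt{10}}4\sigma^2c .$$
The map $\operatorname{diag}(1;e^{i\psi},e^{2i\psi},e^{-3i\psi})$ acts on $\mathbb C^3$ by an element of $SU(3)$, so it preserves $\omega$ and the metric, and we may compute at $\psi=0$. There $\phi=(t;a)$ and $\phi_s=(t';a')$ are real, and $\phi_\psi=(0;i\kappa a)$ with $\kappa=\operatorname{diag}(1,2,-3)$.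

**Step 3: conformality.** We use $(1-y)(5y-1)^2=-25y^3+35y^2-11y+1$.

First,
$$16|\phi|^2=4y(5y-3)^2+6(1-y)(5y-1)^2+60y(1-y)^2+10(1-y)^3=16 :$$
the coefficients are $y^3$: $100-150+60-10=0$; $y^2$: $-120+210-120+30=0$; $y$: $36-66+60-30=0$; constant: $6+10$. Next,
$$16|\phi_s|^2=36(1-y)(5y-1)^2+6y(15y-11)^2+60(1-y)(3y-1)^2+90y(1-y)^2=96 :$$
$y^3$: $-900+1350-540+90=0$; $y^2$: $1260-1980+900-180=0$; $y$: $-396+726-420+90=0$; constant: $36+60$. Finally
$$|\phi_\psi|^2=a_1^2+4a_2^2+9a_3^2=\tfrac38\sigma^2\big[(5y-1)^2+40y(1-y)+15(1-y)^2\big]=6\sigma^2,$$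
since the bracket is $(25-40+15)y^2+(-10+40-30)y+16=16$. Moreover $\phi\cdot\phi_s=0$ because $|\phi|=1$, and $\phi,\phi_s\perp\phi_\psi$ because the former are real while the $\mathbb C^3$-part of the latter is imaginary and its $t$-part is $0$. Hence the orthonormal frame $\partial_r,\ r^{-1}\partial_s,\ (r\sigma)^{-1}\partial_\psi$ is mapped by $DF$ to $\sqrt6r^{\sqrt6-1}\phi,\ r^{\sqrt6-1}\phi_s,\ r^{\sqrt6-1}\sigma^{-1}\phi_\psi$, which are orthogonal of length $\lambda:=\sqrt6\,r^{\sqrt6-1}$.

**Step 4: calibration.** We compute $\omega(\phi,\phi_s,\phi_\psi)$. First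
$$a\cdot\kappa a=a_1^2+2a_2^2-3a_3^2=\tfrac{\sigma^2}8\big[3(5y-1)^2+60y(1-y)-15(1-y)^2\big]=\tfrac32\sigma^2(5y-1),$$
the bracket being $60y-12$. As $\kappa$ is symmetric, $a'\cdot\kappa a=\frac12(a\cdot\kappa a)'=\frac34\big[2\sigma c(5y-1)-10\sigma^3c\big]=3\sigma c(5y-3)$. For real $u,w$ we have $\omega_0(u,iw)=u\cdot w$, and $\omega_0(a,a')=0$. Hence
$$(dt\wedge\omega_0)(\phi,\phi_s,\phi_\psi)=t\,\omega_0(a',i\kappa a)+t'\,\omega_0(i\kappa a,a)=t\,(a'\cdot\kappa a)-t'(a\cdot\kappa a)$$
$$=\sigma\big[\tfrac32y(5y-3)^2+\tfrac94(1-y)(5y-1)^2\big]=\sigma\big[-\tfrac{75}4y^3+\tfrac{135}4y^2-\tfrac{45}4y+\tfrac94\big].$$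
For the other term, expanding the determinant with columns $a,a',\kappa a$,
$$\det(a,a',\kappa a)=(\kappa_1-\kappa_2)a_1a_2a_3'+(\kappa_3-\kappa_1)a_1a_3a_2'+(\kappa_2-\kappa_3)a_2a_3a_1'=-a_1a_2a_3'-4a_1a_3a_2'+5a_2a_3a_1'.$$
Each product has the numerical factor $\sqrt{6\cdot15\cdot10}/32=30/32$, so this equals
$$\tfrac{30}{32}\sigma^5\big[-3y(5y-1)-4(5y-1)(3y-1)+5y(15y-11)\big]=\tfrac{30}{32}\sigma^5[-20y-4]=-\tfrac{15}4\sigma^5(5y+1).$$
As $\det_{\mathbb C}(a,a',i\kappa a)=i\det(a,a',\kappa a)$,
$$-\operatorname{Im}\det\nolimits_{\mathbb C}(a,a',i\kappa a)=\tfrac{15}4\sigma(1-y)^2(5y+1)=\sigma\big[\tfrac{75}4y^3-\tfrac{135}4y^2+\tfrac{45}4y+\tfrac{15}4\big].$$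
Summing, $\omega(\phi,\phi_s,\phi_\psi)=6\sigma$. So $\omega$ on the images of the orthonormal frame equals $\sqrt6\,r^{\sqrt6-1}\cdot r^{2(\sqrt6-1)}\cdot 6\sigma/\sigma=\lambda^3$. This holds off the $x_3$-axis, and by continuity of $DF$ on $\mathbb R^3\setminus0$ also on the axis away from $0$: there $DF_x$ is conformal with calibrated image. At the origin $DF_0=0$, since $|F|=r^{\sqrt6}$.

**Step 5: regularity.** $F$ is smooth off $0$ and homogeneous of degree $\sqrt6\in(2,3)$, so $D^jF$ is homogeneous of degree $\sqrt6-j$. Lemma 3 with $a=\sqrt6$, $\ell=2$ gives $F\in C^{2,\sqrt6-2}_{\rm loc}\subset W^{1,3}_{\rm loc}$, so $F$ is a solution. On the $x_3$-axis its $t$-component is $r^{\sqrt6-3}x_3^3=\operatorname{sgn}(x_3)|x_3|^{\sqrt6}$. By the example in Section 1 this is not $C^3$, and not $C^{2,\gamma}$ for any $\gamma>\sqrt6-2$. $\blacksquare$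

*Remarks.* Composing with $\mathbb R^7\to\mathbb R^7/\mathbb Z^7$, a local isometry to which $\omega$ descends, gives an example with compact target. In the coordinate $z_3'=iz_3$, (7) becomes the standard associative form $dt\wedge\omega_0+\operatorname{Re}(dz_1\wedge dz_2\wedge dz_3')$.

The example belongs to case 3 of Section 1. Define $Q$ by $\langle Q(u,v),w\rangle=\omega(u,v,w)$. We check that $|Q(u,v)|=1$ for orthonormal $u,v$. As $|Q(u,v)|$ depends only on $u\wedge v$, we may take $u\in\mathbb C^3$ and $v=\cos\beta\,\partial_t+\sin\beta\,v'$ with $v'\in\mathbb C^3$ a unit vector, $v'\perp u$. Then $Q(u,\partial_t)=-iu$. The $t$-component of $Q(u,v')$ is $\omega_0(u,v')$. Its $\mathbb C^3$-component represents $w\mapsto-\operatorname{Im}\det_{\mathbb C}(u,v',w)$, and its squared norm is the Gram determinant $1-\omega_0(u,v')^2$. So $|Q(u,v')|=1$. Also $\langle Q(u,v'),-iu\rangle=-\operatorname{Im}\det_{\mathbb C}(u,v',-iu)=0$, so $|Q(u,v)|=1$. Thus $F$ is a Smith map.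

## 5. The regularity theorem for arbitrary calibrations

The question is answered. What remains is to see exactly how much regularity always holds, and that the homogeneous maps of Section 3 are the only obstruction.

**Theorem B.** Let $\omega$ be an arbitrary calibration on $N$ and $F:M\to N$ an $\omega$-calibrated curve.

1. $F\in C^{1,\beta}_{\rm loc}$ for some $\beta>0$, and $F$ is $C^\infty$ off its critical set. If $n=2$, $F$ is $C^\infty$ on $M$.
2. Let $n\ge3$, $M$ connected, $F$ nonconstant. Then the critical set is discrete. At each critical point $x_0$ there are an integer $k\ge2$, odd if $n$ is odd, and $\alpha=\sqrt{k(k+n-2)/(n-1)}$ such that $|DF|=|x-x_0|^{\alpha-1+o(1)}$. With $\ell=\lceil\alpha\rceil-1$, $F$ is $C^{\ell,\alpha-\ell}$ near $x_0$, but $F$ is not $C^j$ near $x_0$ for any integer $j>\alpha$. Hence for $n\ge3$ a nonconstant solution is $C^\infty$ if and only if it is an immersion.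
3. Let $\alpha_n=\sqrt{2n/(n-1)}$ for $n\ge4$ even, $\alpha_n=\sqrt{3(n+1)/(n-1)}$ for $n\ge3$ odd, and $\ell_n=\lceil\alpha_n\rceil-1$. Every solution is in $C^{\ell_n,\alpha_n-\ell_n}_{\rm loc}$. In particular for $n=3$ every solution is $C^{2,\sqrt6-2}_{\rm loc}$, and by Theorem A this is sharp.
4. For $n\ge3$, a non-$C^\infty$ solution exists for some $(M,N,\omega)$ if and only if there are a constant-coefficient calibration on some $\mathbb R^m$ and $\phi:S^{n-1}\to S^{m-1}$ (of class $C^1$) with $\phi^*g=\alpha^2g_S$, $\alpha>1$, such that $r\theta\mapsto r^\alpha\phi(\theta)$ is calibrated. This happens for $n=3$ and $n=4$.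

Whether the model in item 4 exists for $n\ge5$ is not settled by the argument below.

The plan is to blow up at a critical point and show that the limits are homogeneous, so that Proposition 2 applies. Compactness of the blow-ups needs $C^{1,\beta}$ estimates (Section 6). Homogeneity needs a growth rate that is sharply defined, and this comes from a convexity property of $\log\max_{|x|=r}\lambda$ (Sections 7 and 8).

## 6. Minimality, $C^{1,\beta}$ estimates, and item 1

In charts with metrics $g$ on the domain and $h$ on the target, let $E(G)=\int|DG|^n$ be the energy, with integrand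
$$f(x,y,\xi)=(g^{ab}h_{ij}\xi^i_a\xi^j_b)^{n/2}\sqrt{\det g}.$$

**Lemma 4 (local minimality).** Let $\mathbb B\subset\mathbb R^{\dim N}$ be a closed coordinate ball of $N$ contained in a larger one (or its image under a linear change of coordinates), $D$ an open set with compact closure in a chart of $M$, $F\in W^{1,n}(D)$ with $F(\overline D)\subset\mathbb B$, and $G\in W^{1,n}(D,\mathbb B)$ with $G-F\in W^{1,n}_0(D)$. Then $E(F)\le E(G)$ on $D$.

*Proof.* We show that $\int F^*\omega=\int G^*\omega$ and use (2). On the larger ball $\omega=d\eta$ by the Poincaré lemma. With a cutoff $\chi$ equal to $1$ near $\mathbb B$, $\tilde\omega=d(\chi\eta)$ is a smooth compactly supported form on $\mathbb R^{\dim N}$, equal to $\omega$ near $\mathbb B$. Choose $\psi_j\in C^\infty_c(D)$ with $\psi_j\to G-F$ in $W^{1,n}$ and a.e., an open $D'\Subset D$ containing $\operatorname{supp}\psi_j$, and mollifications $F_i$ of $F$ on $D'$. The form $(F_i+\psi_j)^*(\chi\eta)-F_i^*(\chi\eta)$ has compact support in $D'$, so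 by Stokes $\int_{D'}(F_i+\psi_j)^*\tilde\omega=\int_{D'}F_i^*\tilde\omega$. Let $i\to\infty$: $F_i\to F$ uniformly and in $W^{1,n}$ on $D'$, and products of $n$ first derivatives converge in $L^1$ by Hölder, so $\int_{D'}(F+\psi_j)^*\tilde\omega=\int_{D'}F^*\tilde\omega$. The integrands agree off $\operatorname{supp}\psi_j$, so the same holds over $D$. Let $j\to\infty$: the coefficients $\tilde\omega_I(F+\psi_j)$ are bounded and converge a.e., and the products of derivatives converge in $L^1$. So $\int_DG^*\omega=\int_DF^*\omega$, and by (2), (3), $n^{-n/2}E(G)\ge\int_DG^*\omega=\int_DF^*\omega=n^{-n/2}E(F)$. $\square$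

Taking $G=F+\tau\varphi$ with $\varphi\in C^\infty_c$ and small $\tau$ (and a slightly larger $\mathbb B$), and differentiating under the integral (allowed since $|f_\xi|\le C|\xi|^{n-1}$, $|f_y|\le C|\xi|^n$), we see that $F$ is a weak solution of
$$\partial_a\big(f_{\xi^i_a}(x,F,DF)\big)=f_{y^i}(x,F,DF).\tag{9}$$

We use Uhlenbeck's theorem (Acta Math. 138 (1977), 219–240) as a black box: there are $C,\beta_0>0$ depending on $n,m$ such that every weak solution $H\in W^{1,n}(B_s,\mathbb R^m)$ of $\operatorname{div}(|DH|^{n-2}DH)=0$ satisfies, for $\rho\le s/2$,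
$$\sup_{B_{s/2}}|DH|^n\le Cs^{-n}\!\int_{B_s}|DH|^n,\qquad\operatorname{osc}_{B_\rho}DH\le C(\rho/s)^{\beta_0}\Big(s^{-n}\!\int_{B_s}|DH|^n\Big)^{1/n}.\tag{10}$$

**Lemma 5.** (a) Every solution is $C^{1,\beta}_{\rm loc}$ for some $\beta>0$. (b) If in coordinates $F:B_2\to\mathbb B$ is a solution with $|DF|\le\Lambda$, and the metrics of domain and target (the latter on a larger ball) have $C^1$-norms and ellipticity bounded by $\Gamma$, then $\|DF\|_{C^{0,\beta}(B_1)}\le C$ with $\beta,C$ depending only on $n,\dim N,\Lambda,\Gamma$.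

*Proof.* The idea is to compare $F$ on small balls with the minimizer of the flat energy.

**Step 1: comparison map.** Fix $x_1$ and make linear coordinate changes, bounded in terms of $\Gamma$, so that $g(x_1)=\delta$ and $h(F(x_1))=\delta$. Balls around $x_1$ are taken in these coordinates; norms are flat. Let $H$ be the minimizer of the flat energy $\int_{B_s}|DH|^n$ with $H-F\in W^{1,n}_0(B_s)$; it exists and is unique by strict convexity. Let $\pi$ be the nearest-point projection onto the closed convex hull of $F(B_s)$. It is 1-Lipschitz, so $|D(\pi\circ H)|\le|DH|$. Also $\pi\circ H-F=\pi\circ H-\pi\circ F$ lies in $W^{1,n}_0$: if $\psi_j\in C_c^\infty$, $\psi_j\to H-F$, then $\pi\circ(F+\psi_j)-\pi\circ F$ has compact support, is bounded in $W^{1,n}$, and converges to $\pi\circ H-F$ in $L^n$, hence weakly in $W^{1,n}$, and $W_0^{1,n}$ is weakly closed. By uniqueness $\pi\circ H=H$: $H$ takes values in the hull, which lies in the convex set $\mathbb B$. So Lemma 4 gives $E(F)\le E(H)$ on $B_s$.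

**Step 2: $H$ is close to $F$.** Put $\varepsilon(s)=s+\operatorname{osc}_{B_s}F$. On $B_s$ and on the hull the metrics differ from $\delta$ by $O(\varepsilon(s))$, so true and flat energies of $F$ and $H$ agree up to factors $1+O(\varepsilon(s))$, and $\int_{B_s}|DF|^n\le(1+C\varepsilon)\int_{B_s}|DH|^n$ for small $\varepsilon$. We need, for $n\ge2$,
$$|\xi|^n\ge|\eta|^n+n|\eta|^{n-2}\eta\cdot(\xi-\eta)+c|\xi-\eta|^n .$$
Indeed, with $\zeta=\xi-\eta$ and the Hessian formula in Section 2, the difference of the left side and the first two terms is at least $n|\zeta|^2\int_0^1(1-\tau)|\eta+\tau\zeta|^{n-2}d\tau$. If $\tau_0\in\mathbb R$ minimizes $|\eta+\tau\zeta|$, then $|\eta+\tau\zeta|\ge|\tau-\tau_0||\zeta|$, and $\int_0^1(1-\tau)|\tau-\tau_0|^{n-2}d\tau$ is bounded below independently of $\tau_0$. Apply this with $\xi=DF$, $\eta=DH$; the linear term integrates to $0$ by the equation of $H$ tested with $F-H$. Hence $c\int|DF-DH|^n\le\int|DF|^n-\int|DH|^n\le C\varepsilon\int|DH|^n$, and as $\int|DH|^n\le\int|DF|^n$,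
$$\int_{B_s}|DF-DH|^n\le C\varepsilon(s)\int_{B_s}|DF|^n.\tag{11}$$

**Step 3: almost optimal energy decay.** Let $\Phi(\rho)=\int_{B_\rho(x_1)}|DF|^n$. By (11) and the sup bound in (10), $\Phi(\rho)\le C_1[(\rho/s)^n+\varepsilon(s)]\Phi(s)$ for $\rho\le s/2$. Given $\delta>0$, choose $\theta<\frac12$ with $2C_1\theta^\delta\le1$. As $F$ is locally uniformly continuous, $\varepsilon(s)\le\theta^n$ for $s\le s_0$, with $s_0$ locally uniform in $x_1$. Then $\Phi(\theta s)\le2C_1\theta^n\Phi(s)\le\theta^{n-\delta}\Phi(s)$, and iterating, $\Phi(\rho)\le C_\delta\rho^{n-\delta}$. By Morrey's growth theorem $F\in C^{0,\gamma}$ with $\gamma=1-\delta/n$, so $\varepsilon(s)\le Cs^\gamma$.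

**Step 4: Campanato.** Let $(DF)_\rho$ be the mean over $B_\rho$. By the Hölder bound in (10) and (11),
$$\int_{B_\rho}|DF-(DF)_\rho|^n\le C\rho^n(\rho/s)^{n\beta_0}s^{-n}\Phi(s)+C\varepsilon(s)\Phi(s)\le C\big[\rho^{n+n\beta_0}s^{-n\beta_0-\delta}+s^{n+\gamma-\delta}\big].\tag{12}$$
Take $s=\rho^\tau$ with $\tau\in(\frac n{n+1},1)$ fixed. The exponents of $\rho$ are $n+n\beta_0(1-\tau)-\tau\delta$ and $\tau(n+1-\delta-\delta/n)$; for small $\delta$ both exceed $n$. Campanato's theorem gives (a). (The balls are ellipsoids in the original coordinates, with uniformly bounded eccentricity, which only changes constants.)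

**Step 5: part (b).** Now $\Phi(\rho)\le C\Lambda^n\rho^n$ and $\varepsilon(s)\le C(1+\Lambda)s$ directly, so (12) holds with $\delta=0$, $\gamma=1$ for $s\le s_0(n,\dim N,\Lambda,\Gamma)$, with constants of the required kind. $\square$

**Lemma 6.** $F$ is $C^\infty$ where $DF\ne0$, and everywhere if $n=2$. Bounds $\|DF\|_{C^{0,\beta}}\le C$ and $|DF|\ge C^{-1}$ give interior bounds on all derivatives, depending only on smooth bounds (and ellipticity) for the metrics.

*Proof.* By the Hessian formula in Section 2, $f$ is smooth with $\partial^2_\xi f>0$ for $\xi\ne0$; for $n=2$ it is quadratic and positive definite in $\xi$, with no restriction. Write (9) as $\partial_aP^a_i(x,F,DF)=Q_i(x,F,DF)$. Work on a ball on which $|DF|\ge c$ and $DF$ oscillates by less than $c/4$. For a coordinate direction $e_c$ put $F^\epsilon(x)=\epsilon^{-1}(F(x+\epsilon e_c)-F(x))$. Subtracting (9) at $x+\epsilon e_c$ and $x$,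
$$\partial_a\big(A_\epsilon^{ab}\,\partial_bF^\epsilon\big)=\partial_a\big(-B^a_\epsilon F^\epsilon-C^a_\epsilon+\delta_{ac}\,q_\epsilon\big),\qquad q_\epsilon(x)=\int_0^1Q(\cdot,F,DF)(x+\tau\epsilon e_c)\,d\tau,$$
where $A_\epsilon,B_\epsilon,C_\epsilon$ are the averages of $P_\xi,P_y,P_{x_c}$ along the segment from $(x,F(x),DF(x))$ to $(x+\epsilon e_c,F(x+\epsilon e_c),DF(x+\epsilon e_c))$; we used that the difference quotient of a function is $\partial_c$ of such an average. For small $\epsilon$ the arguments $\xi$ on the segment satisfy $|\xi|\ge c/2$, so $A_\epsilon$ is uniformly positive definite, and all coefficients and data, including $F^\epsilon$ itself, are bounded in $C^{0,\beta}$ uniformly in $\epsilon$. Schauder theory for linear divergence-form systems (Morrey; Giaquinta, *Multiple Integrals*) bounds $F^\epsilon$ in $C^{1,\beta}$ on a smaller ball. Let $\epsilon\to0$: $F\in C^{2,\beta}$. Now $w=\partial_cF$ solves $\partial_a(P^a_\xi\,Dw)=\partial_a(-P^a_yw-P^a_{x_c}+\delta_{ac}Q)$ with coefficients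 and data in $C^{1,\beta}$, so $w\in C^{2,\beta}$, and so on inductively, with estimates. $\square$

Lemmas 5 and 6 prove Theorem B.1. From now on $n\ge3$.

## 7. Minimal immersions, Ricci curvature, and growth of the conformal factor

This section derives two differential inequalities for $\lambda$. On the open set $\{\lambda>0\}$, $F$ is a smooth immersion with $\hat g:=F^*g_N=\lambda^2g$ and $F^*\omega=\mathrm{vol}_{\hat g}$. It is minimal: a variation $F_\tau$ with small compact support in $\{\lambda>0\}$ satisfies $\mathrm{vol}(F_\tau)\ge\int F_\tau^*\omega=\int F^*\omega=\mathrm{vol}(F)$. Let $A$ be its second fundamental form and $K\ge0$ a local upper bound for the sectional curvatures of $N$. The Gauss equation with $\operatorname{tr}A=0$ gives, for $\hat g$-orthonormal $e_i$,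
$$\mathrm{Ric}_{\hat g}(X,X)\le K(n-1)\lambda^2|X|_g^2-\sum_i|A(X,e_i)|^2.\tag{13}$$

Fix $x_0\in M$, not necessarily critical. All constants below are uniform for $x_0$ in compact sets. Use geodesic polar coordinates $r=e^t$, $\theta\in S$. In normal coordinates $g=\delta+O(|x|^2)$, so $g=dr^2+r^2h_r$ with $h_r$ smooth in $r\ge0$, $h_0$ round, $\partial_rh_r|_{r=0}=0$. Put
$$\tilde g=r^{-2}g=dt^2+h,\qquad v=\log(r\lambda),\qquad \hat g=e^{2v}\tilde g .$$
Then $h_t,h_{tt}=O(r^2)$, and $\mathrm{Ric}_{\tilde g}(\partial_t,\partial_t)=-\frac12\operatorname{tr}(h^{-1}h_{tt})+\frac14\operatorname{tr}(h^{-1}h_th^{-1}h_t)=O(r^2)$; the $t$-lines are $\tilde g$-geodesics.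

**Lemma 7.** On $\{\lambda>0\}$, for small $r$,
$$(n-1)v_{tt}+\Delta_hv+(n-2)|\nabla_hv|^2+\tfrac12\operatorname{tr}(h^{-1}h_t)\,v_t\ge-Cr^2,\tag{14}$$
and $u=\lambda^{(n-2)/2}$ satisfies $\Delta_gu\ge-C_0u$ there.

*Proof.* Insert $\partial_t$ in the conformal change formula
$$\mathrm{Ric}_{e^{2v}\tilde g}=\mathrm{Ric}_{\tilde g}-(n-2)(\nabla^2v-dv\otimes dv)-(\Delta v+(n-2)|dv|^2)\tilde g .$$
Here $\nabla^2v(\partial_t,\partial_t)=v_{tt}$, $|dv|^2=v_t^2+|\nabla_hv|^2$, $\Delta_{\tilde g}v=v_{tt}+\frac12\operatorname{tr}(h^{-1}h_t)v_t+\Delta_hv$. The terms $v_t^2$ cancel, and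
$$\mathrm{Ric}_{\hat g}(\partial_t,\partial_t)=\mathrm{Ric}_{\tilde g}(\partial_t,\partial_t)-\big[(n-1)v_{tt}+\Delta_hv+(n-2)|\nabla_hv|^2+\tfrac12\operatorname{tr}(h^{-1}h_t)v_t\big].$$
By (13) the left side is at most $K(n-1)\lambda^2r^2\le Cr^2$, as $\lambda$ is locally bounded. This is (14). For $u$, write $\hat g=u^{4/(n-2)}g$; the scalar curvature formula is
$$\Delta_gu=\tfrac{n-2}{4(n-1)}\big(R_gu-R_{\hat g}u^{\frac{n+2}{n-2}}\big).$$
Tracing (13), $R_{\hat g}\le Kn(n-1)$, and $u^{\frac{n+2}{n-2}}=\lambda^2u\le Cu$. $\square$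

**Lemma 8 (radial monotonicity).** Let $z=1-C_0r^2$ and $m(t)=\max_\theta v(t,\theta)\in[-\infty,\infty)$. For small $r$, $\max_{\overline B_r}(u/z)=\max_{S_r}(u/z)$. So $m(t)-t-\frac2{n-2}\log z(e^t)$ is nondecreasing: $m(t_1)=-\infty$ implies $m=-\infty$ on $(-\infty,t_1]$, and for $t_1<t_2$ with $m(t_1)>-\infty$,
$$m(t_2)-m(t_1)\ge(1-Ce^{2t_2})(t_2-t_1).\tag{15}$$

*Proof.* For small $r$, $\Delta_gr^2\ge1$ and $z\ge\frac12$, so $\Delta_gz+C_0z\le-C_0+C_0z\le0$. On $\{u>0\}$, $w=u/z$ satisfies
$$z\Delta w+2\nabla z\cdot\nabla w=\Delta u-w\Delta z\ge-w(C_0z+\Delta z)\ge0 .$$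
By the weak maximum principle on $\{u>0\}\cap B_r$, the maximum of $w$ is attained on the boundary, where either $w=0$ or the point lies in $S_r$. As $w\ge0$, the first claim follows. Thus $\max_{S_r}w$ is nondecreasing in $r$, and its logarithm is $\frac{n-2}2(m(t)-t)-\log z$. Finally $\frac d{dt}\log z=-2C_0r^2/z\ge-4C_0e^{2t}$ gives (15). $\square$

## 8. Convexity of $\log\max\lambda$, unique continuation, and the order at a point

The idea is that at a maximum point of $v(t,\cdot)$ over the sphere the angular terms in (14) satisfy $\nabla_hv=0$, $\Delta_hv\le0$. In the flat case this leaves $v_{tt}\ge0$, so $m$ should be convex in $t=\log r$. The error terms are absorbed by a change of variable.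

**Lemma 9.** There is $c>0$ such that with
$$q(t)=\exp(-\tfrac c2e^{2t}),\qquad s(t)=t-\int_{-\infty}^t(1-q),\qquad\mathcal M=m+\tfrac c4e^{2t},$$
$\mathcal M$ is a convex function of $s$ on intervals of small $r$ where $m$ is finite. Moreover $s'=q$ and $0\le t-s\le\frac c4e^{2t}$.

*Proof.* **Step 1: a second-derivative test.** Let $m$ be finite near $t_1$ (so $m$ is continuous there, as $\lambda$ is), and let a $C^2$ function $\psi$ touch $m$ from above at $t_1$: $\psi\ge m$ near $t_1$, $\psi(t_1)=m(t_1)=v(t_1,\theta_1)$. As $\psi\ge m\ge v(\cdot,\theta_1)$ with equality at $t_1$, we get $\psi'(t_1)=v_t$ and $\psi''(t_1)\ge v_{tt}$ at $(t_1,\theta_1)$. For $t_2>t_1$, $\psi(t_2)-\psi(t_1)\ge m(t_2)-m(t_1)$, so (15) gives $\psi'(t_1)\ge1-Ce^{2t_1}\ge\frac12$ for small $r$. With $\nabla_hv=0$, $\Delta_hv\le0$ and $h_t=O(r^2)$, (14) yields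
$$\psi''(t_1)\ge-ce^{2t_1}(1+\psi'(t_1))\tag{16}$$
for some $c>0$. This fixes $c$.

**Step 2: change of variable.** Since $q'=-ce^{2t}q$, we have $\frac{d^2f}{ds^2}=q^{-1}(q^{-1}f')'=q^{-2}(f''+ce^{2t}f')$. By (16), $\frac{d^2\psi}{ds^2}\ge-cq^{-2}e^{2t}$ at $t_1$, while $\frac{d^2}{ds^2}e^{2t}=q^{-2}(4e^{2t}+2ce^{4t})\ge4q^{-2}e^{2t}$. If a $C^2$ function $\Psi$ touches $\mathcal M$ from above, then $\Psi-\frac c4e^{2t}$ touches $m$ from above, so $\frac{d^2\Psi}{ds^2}\ge0$ at the touching point. The bound on $t-s$ follows from $1-q\le\frac c2e^{2t}$.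

**Step 3: convexity.** Suppose $\mathcal M$ exceeds a chord $\ell$ over $[a,b]$ somewhere. For small $\eta>0$ the function $\mathcal M-\ell-\eta(s-a)(b-s)$ vanishes at $a,b$ and has a positive interior maximum. So a translate of $\ell+\eta(s-a)(b-s)$, whose second derivative is $-2\eta<0$, touches $\mathcal M$ from above at an interior point, contradicting Step 2. $\square$

**Lemma 10 (unique continuation).** If $M$ is connected and $F$ is nonconstant, then at every $x_0$ the function $m$ is finite for all small $r$.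

*Proof.* Let $t_*$ be such that the above holds for $t<t_*$; it can be chosen locally uniformly in $x_0$. By Lemma 8 and continuity of $\lambda$, the set $\{t<t_*:m>-\infty\}$ is empty or of the form $(t',t_*)$. If $-\infty<t'<t_*$, then $m(t')=-\infty$ and $m\to-\infty$ as $t\downarrow t'$ by continuity of $\lambda$. But $\mathcal M$ is convex in $s$, and a convex function on a bounded interval is bounded below by a supporting line; contradiction. So either $m\equiv-\infty$ on $(-\infty,t_*)$, and $F$ is constant on the ball of radius $e^{t_*}$ about $x_0$, or $m$ is finite there. Let $U$ be the set of points near which $F$ is constant. It is open. If $y_k\in U$, $y_k\to y$, then $F$ is constant on balls about $y_k$ of a radius independent of $k$, so $y\in U$. Thus $U$ is closed, and since $F$ is nonconstant and $M$ is connected, $U=\emptyset$. $\square$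

**The order.** Let $M$ be connected and $F$ nonconstant. Define $\alpha=\lim_{s\to-\infty}\mathcal M'(s)$ (one-sided derivatives), the infimum of the slopes of $\mathcal M$. By (15) and $s_2-s_1\le t_2-t_1$, the slope over $[s_1,s_2]$ is at least $1-Ce^{2t_2}$, so $\alpha$ is finite and $\alpha\ge1$. As slopes over intervals moving to $-\infty$ tend to $\alpha$, and $t-s\to0$, $m-\mathcal M\to0$,
$$m(t+\tau)-m(t)\to\alpha\tau\ \text{ locally uniformly in }\tau\text{ as }t\to-\infty,\qquad m(t)\le\alpha t+C,\tag{17}$$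
the last because all slopes are $\ge\alpha$, so $m\le\mathcal M\le\alpha s+C\le\alpha t+C$. In particular $m(t)/t\to\alpha$.

## 9. Tangent maps are homogeneous

Keep $M$ connected and $F$ nonconstant. Use normal coordinates at $x_0$ and at $p=F(x_0)$, and put
$$\mu_\rho=\max_{S_\rho}\lambda>0,\qquad F_\rho(x)=\frac{F(\rho x)}{\rho\mu_\rho}.$$
Then $DF_\rho(x)=DF(\rho x)/\mu_\rho$, and $F_\rho$ is calibrated for the metrics $g(\rho\,\cdot)$, $h(\rho\mu_\rho\,\cdot)$ and the form with coefficients $\omega_I(\rho\mu_\rho\,\cdot)$. As $\rho\mu_\rho\to0$, these converge smoothly on compacta to the flat metrics and the constant form $\omega_p$.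

**Lemma 11.** Every sequence $\rho\to0$ has a subsequence along which $F_\rho\to F_\infty$ in $C^1_{\rm loc}(\mathbb R^n)$, where $F_\infty:\mathbb R^n\to T_pN$ is calibrated by $\omega_p$ and
$$F_\infty(r\theta)=\frac{r^\alpha}\alpha\phi(\theta),\qquad|\phi|=1,\qquad\lambda_\infty=r^{\alpha-1},$$
with $\phi$ smooth. Consequently the conclusions of Proposition 2 hold for $\phi$ and $\alpha$.

*Proof.* **Step 1: compactness.** The conformal factor of $F_\rho$ is $\lambda_\rho(x)=\lambda(\rho x)/\mu_\rho$. By (17) with $t=\log\rho$, $\tau=\log\sigma$, $\max_{S_\sigma}\lambda_\rho\to\sigma^{\alpha-1}$ locally uniformly in $\sigma>0$. By Lemma 8 and $\frac12\le z\le1$, $\max_{\overline B_{\rho R}}u\le2\max_{S_{\rho R}}u$, so $\lambda_\rho\le C(R)$ on $B_R$ for small $\rho$. As $F_\rho(0)=0$, $F_\rho(B_R)$ lies in a fixed ball, and Lemma 5(b), applied on balls of radius 2, bounds $DF_\rho$ in $C^{0,\beta}$ on compacta. By Arzelà–Ascoli a subsequence converges in $C^1_{\rm loc}$. Equation (3) passes to the limit,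 so $F_\infty$ is calibrated by $\omega_p$ with flat metrics, $F_\infty(0)=0$, and $\max_{S_\sigma}\lambda_\infty=\sigma^{\alpha-1}$ for all $\sigma>0$.

**Step 2: $\lambda_\infty=r^{\alpha-1}$.** By Lemma 6, $F_\infty$ is smooth on $\{\lambda_\infty>0\}$, where it is a minimal immersion. In the flat situation $\mathrm{Ric}_{\hat g}(X,X)=-\sum_i|A(X,e_i)|^2$, $\mathrm{Ric}_{\tilde g}(\partial_t,\partial_t)=0$ and $h_t=0$, so the computation in Lemma 7 is an identity. With $v=\log(r\lambda_\infty)$ and $w=v-\alpha t\le0$, on $\{\lambda_\infty>0\}\setminus0$,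
$$(n-1)w_{tt}+\Delta_Sw+(n-2)\nabla_Sw\cdot\nabla_Sw=\sum_i|A(\partial_t,e_i)|^2\ge0.\tag{18}$$
View the left side as a linear elliptic operator applied to $w$, with smooth drift $(n-2)\nabla_Sw$ and no zeroth-order term. By the strong maximum principle, $w\equiv0$ near any point where $w=0$. So $\{w=0\}=\{\lambda_\infty=r^{\alpha-1}\}$ is open; it is closed in the connected set $\mathbb R^n\setminus0$, and nonempty. Hence $\lambda_\infty\equiv r^{\alpha-1}$.

**Step 3: rays go to straight lines.** Now $w\equiv0$, so (18) gives $A(\partial_t,\cdot)=0$. With $\varrho=r^\alpha/\alpha$, $\lambda_\infty^2g_0=r^{2\alpha-2}(dr^2+r^2g_S)=d\varrho^2+\alpha^2\varrho^2g_S$, in which rays are geodesics with arclength $\varrho$. As $A$ vanishes on them, their images have zero acceleration in $T_pN$: $F_\infty$ maps rays to straight lines at unit speed, starting at $F_\infty(0)=0$. This is the stated formula, and $\phi$ is smooth since $F_\infty$ is smooth off $0$. Proposition 2 applies to $\alpha F_\infty=r^\alpha\phi$,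 which is again calibrated since (1) is invariant under positive dilations of the target here. $\square$

In particular $(n-1)\alpha^2=k(k+n-2)$ with $k\ge1$ determined by $\alpha$, hence by $x_0$, and $k$ is odd if $n$ is odd.

## 10. Behavior at a critical point: items 2 and 3

Let $x_0$ be a critical point, $\lambda(x_0)=0$; put $x_0=0$ in the normal coordinates.

**Step 1: $k\ge2$ and $\alpha>1$.** If $k=1$, then $\alpha=1$ and $\lambda_\infty\equiv1$, so $\lambda_\rho(0)\to1$ by $C^1$-convergence on $B_1$. But $\lambda_\rho(0)=0$. So $k\ge2$, and $\alpha^2\ge2n/(n-1)>1$.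

**Step 2: critical points are isolated.** Every subsequential limit has $\lambda_\infty=|x|^{\alpha-1}$, so $\lambda_\rho\to|x|^{\alpha-1}$ uniformly on $\{\frac12\le|x|\le2\}$ as $\rho\to0$. Hence $\lambda>0$ on a punctured neighborhood of $0$; the critical set, which is closed, is discrete. Moreover $\lambda(x)=\mu_{|x|}\,\lambda_{|x|}(x/|x|)$, where the last factor tends to $1$ and $\mu_\rho=\rho^{\alpha-1+o(1)}$ by (17). So $|DF|=\sqrt n\,\lambda=|x|^{\alpha-1+o(1)}$.

**Step 3: upper regularity.** On the annulus $|DF_\rho|$ is bounded above and below, so Lemmas 5(b) and 6 bound all derivatives of $F_\rho$ on $S_1$ uniformly. Scaling back, with $\rho\mu_\rho=e^{m(\log\rho)}\le C\rho^\alpha$ from (17),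
$$|D^jF(x)|\le C_j\,\rho\mu_\rho\,\rho^{-j}\le C_j'|x|^{\alpha-j}\qquad(\rho=|x|,\ j\ge1).\tag{19}$$
Lemma 3 with $a=\alpha>1$ gives $F\in C^{\ell,\alpha-\ell}$ near $0$, $\ell=\lceil\alpha\rceil-1$.

**Step 4: non-smoothness.** Suppose $F\in C^j$ near $0$ for an integer $j>\alpha$. Since $|F_\infty|=1/\alpha$ on $S_1$ for every limit, $\max_{S_1}|F_\rho|\to1/\alpha$, so $\max_{S_\rho}|F|=\rho\mu_\rho\max_{S_1}|F_\rho|\ge\rho^{\alpha+\eta}$ for each $\eta>0$ and small $\rho$. Taking $\eta<j-\alpha$, we see that $F$ is not $o(\rho^j)$, so its $j$-th Taylor polynomial at $0$ is nonzero. Let $P_d\ne0$, $1\le d\le j$, be its lowest homogeneous part. Then $\rho^{-d}F(\rho\,\cdot)\to P_d$ uniformly on $B_1$. Along a subsequence $F_\rho=\frac{\rho^d}{\rho\mu_\rho}\,\rho^{-d}F(\rho\,\cdot)\to F_\infty$; comparing maxima over $S_1$, the scalar factor converges to a positive number. So $F_\infty=\text{const}\cdot P_d$ is polynomial, and Proposition 2(d), that is (6), gives $\alpha\le1$, contradicting Step 1.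

If $F$ has a critical point, it is therefore not $C^\infty$; if it has none, it is an immersion, and $C^\infty$ by Lemma 6. This proves Theorem B.2.

**Step 5: item 3.** At critical points $k\ge2$, and $k\ge3$ if $n$ is odd, so $\alpha\ge\alpha_n$: the values $k=2$ and $k=3$ give $\alpha^2=2n/(n-1)$ and $3(n+1)/(n-1)$. If $\ell=\ell_n$ then $\alpha-\ell\ge\alpha_n-\ell_n$, and if $\ell>\ell_n$ then $C^\ell\subset C^{\ell_n,1}_{\rm loc}$; in both cases $F\in C^{\ell_n,\alpha_n-\ell_n}$ near the critical point. Off critical points $F$ is smooth, and on components of $M$ where $F$ is constant there is nothing to prove. For $n=3$, $\alpha_3=\sqrt6$ and $\ell_3=2$; Theorem A shows sharpness. This proves Theorem B.3.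

## 11. Homogeneous models, and a solution of degree $4$ on $\mathbb R^4$

**Step 1: the equivalence in item 4.** If a solution is not $C^\infty$, then by Lemma 6 it has a critical point on some component of $M$ where it is nonconstant. There $\alpha>1$ by Section 10, and $\alpha F_\infty=r^\alpha\phi$ from Lemma 11 is the model. Conversely, let $r^\alpha\phi$ be a model with $\alpha>1$. Its derivative is $O(r^{\alpha-1})$, so it is a $C^1$, nonconstant solution on $\mathbb R^n$ with a critical point at $0$. By Theorem B.2 it is not $C^\infty$. For $n=3$ the model is Theorem A.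

For $n=4$ we build a model as an orbit of $SU(2)$ acting on $\mathbb R^7=\mathbb R\oplus\mathbb C^3$ and preserving the form (7).

**Step 2: an $\mathfrak{su}(2)$ in $\mathfrak{so}(7)$.** Let $K,X,Y$ be the real-linear maps
$$\begin{aligned}K(t;z)&=(0;\,iz_1,\,2iz_2,\,-3iz_3),\\ X(t;z)&=\big(-\sqrt6\operatorname{Re}z_1;\ \sqrt6t-\sqrt{\tfrac52}z_2,\ \sqrt{\tfrac52}z_1-\sqrt{\tfrac32}\bar z_3,\ \sqrt{\tfrac32}\bar z_2\big),\\ Y(t;z)&=\big(-\sqrt6\operatorname{Im}z_1;\ i\sqrt6t+i\sqrt{\tfrac52}z_2,\ i\sqrt{\tfrac52}z_1+i\sqrt{\tfrac32}\bar z_3,\ -i\sqrt{\tfrac32}\bar z_2\big).\end{aligned}$$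
$K$ is skew. So is $X$: in $\langle X(t;z),(t;z)\rangle$ the terms $\mp\sqrt6\,t\operatorname{Re}z_1$, $\mp\sqrt{5/2}\operatorname{Re}(\bar z_1z_2)$, $\mp\sqrt{3/2}\operatorname{Re}(\bar z_2\bar z_3)$ cancel in pairs. We claim $[K,X]=Y$, $[K,Y]=-X$, $[X,Y]=K$; then $Y$ is skew too.

$[K,X]$, by components: $t$: $\sqrt6\operatorname{Re}(iz_1)=-\sqrt6\operatorname{Im}z_1$; $z_1$: $i(\sqrt6t-\sqrt{5/2}z_2)+2i\sqrt{5/2}z_2=i\sqrt6t+i\sqrt{5/2}z_2$; $z_2$: $2i(\sqrt{5/2}z_1-\sqrt{3/2}\bar z_3)-i\sqrt{5/2}z_1+3i\sqrt{3/2}\bar z_3=i\sqrt{5/2}z_1+i\sqrt{3/2}\bar z_3$; $z_3$: $-3i\sqrt{3/2}\bar z_2+2i\sqrt{3/2}\bar z_2=-i\sqrt{3/2}\bar z_2$. This is $Y$.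

$[K,Y]$: $t$: $\sqrt6\operatorname{Im}(iz_1)=\sqrt6\operatorname{Re}z_1$; $z_1$: $-\sqrt6t-\sqrt{5/2}z_2+2\sqrt{5/2}z_2=-\sqrt6t+\sqrt{5/2}z_2$; $z_2$: $-2\sqrt{5/2}z_1-2\sqrt{3/2}\bar z_3+\sqrt{5/2}z_1+3\sqrt{3/2}\bar z_3=-\sqrt{5/2}z_1+\sqrt{3/2}\bar z_3$; $z_3$: $-3\sqrt{3/2}\bar z_2+2\sqrt{3/2}\bar z_2=-\sqrt{3/2}\bar z_2$. This is $-X$.

$[X,Y]$: $t$: $\sqrt{15}\operatorname{Im}z_2-\sqrt{15}\operatorname{Im}z_2=0$; $z_1$:
$$\big(-6\operatorname{Im}z_1-\tfrac52iz_1-\tfrac{\sqrt{15}}2i\bar z_3\big)-\big(-6i\operatorname{Re}z_1+\tfrac52iz_1-\tfrac{\sqrt{15}}2i\bar z_3\big)=6iz_1-5iz_1=iz_1;$$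
$z_2$: $(i\sqrt{15}t+iz_2)-(i\sqrt{15}t-iz_2)=2iz_2$; $z_3$: $\big(-\tfrac{\sqrt{15}}2i\bar z_1-\tfrac32iz_3\big)-\big(-\tfrac{\sqrt{15}}2i\bar z_1+\tfrac32iz_3\big)=-3iz_3$. This is $K$.

**Step 3: they annihilate $\omega$.** Linear maps act on forms as derivations, with $X\cdot dt=dt\circ X$ and so on. $K$ annihilates $\omega$, being diagonal in $\mathfrak{su}(3)$. For $X$ we have
$$X\cdot dt=-\sqrt6\,dx_1,\quad X\cdot dz_1=\sqrt6\,dt-\sqrt{\tfrac52}dz_2,\quad X\cdot dz_2=\sqrt{\tfrac52}dz_1-\sqrt{\tfrac32}d\bar z_3,\quad X\cdot dz_3=\sqrt{\tfrac32}d\bar z_2 .$$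
With $\omega_0=\frac i2\sum dz_j\wedge d\bar z_j$, the $\sqrt{5/2}$-terms in $X\cdot\omega_0$ cancel and
$$X\cdot\omega_0=\tfrac i2\big[\sqrt6\,dt\wedge(d\bar z_1-dz_1)+2\sqrt{\tfrac32}(d\bar z_2\wedge d\bar z_3-dz_2\wedge dz_3)\big],$$
so $dt\wedge(X\cdot\omega_0)=\sqrt6\,dt\wedge\operatorname{Im}(dz_2\wedge dz_3)$. With $\tau=dx_2\wedge dy_2+dx_3\wedge dy_3$, $(X\cdot dt)\wedge\omega_0=-\sqrt6\,dx_1\wedge\tau$. Finally
$$X\cdot(dz_1\wedge dz_2\wedge dz_3)=\sqrt6\,dt\wedge dz_2\wedge dz_3+\sqrt{\tfrac32}\,dz_1\wedge(dz_2\wedge d\bar z_2+dz_3\wedge d\bar z_3),$$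
and the last bracket is $-2i\tau$, so $-\operatorname{Im}$ of this form is $-\sqrt6\,dt\wedge\operatorname{Im}(dz_2\wedge dz_3)+\sqrt6\,dx_1\wedge\tau$. The sum of the three contributions is $0$. So $X$ annihilates $\omega$, and so does $Y=[K,X]$.

**Step 4: the group and the 4-form.** Let $SU(2)$ be the unit quaternions. Its Lie algebra has $[\mathbf i,\mathbf j]=2\mathbf k$ and cyclic permutations, and it is simply connected. By Steps 2 and 3 there is a homomorphism $\rho:SU(2)\to SO(7)$ preserving $\omega$, hence $*\omega$, with $\rho_*(\mathbf i)=2K$, $\rho_*(\mathbf j)=2X$, $\rho_*(\mathbf k)=2Y$. Let $\Omega=\pm{*\omega}$ with the sign such that $\Omega|_{\mathbb C^3}=-\frac12\omega_0^2$; this is possible since $*(dt\wedge\omega_0)=\pm\frac12\omega_0^2$ and the other term of $*\omega$ contains $dt$. $\Omega$ is constant, and it has comass one because $|\Omega(W)|=|\omega(W^\perp)|$ for 4-planes $W$. So $\Omega$ is a calibration.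

**Step 5: the solution.** Let $v=(0;0,1,0)$ and
$$F:\mathbb H\to\mathbb R^7,\qquad F(q)=|q|^4\rho(q/|q|)v,\quad F(0)=0.$$
At $rg$ with $g\in SU(2)$ use the positive orthonormal frame $(g,g\mathbf i,g\mathbf j,g\mathbf k)$. The radial derivative is $4r^3\rho(g)v$. In the direction $g\mathbf i$, $q/|q|$ moves with velocity $r^{-1}g\mathbf i$, so the derivative is $r^3\rho(g)2Kv=4r^3\rho(g)(\frac12Kv)$; likewise for $\mathbf j,\mathbf k$. So the frame is mapped to $4r^3\rho(g)$ applied to
$$v,\quad\tfrac12Kv=iv,\quad\tfrac12Xv=\hat w,\quad\tfrac12Yv=-i\hat w,\qquad\hat w=\tfrac12\big(0;-\sqrt{\tfrac52},0,\sqrt{\tfrac32}\big).$$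
These are orthonormal, since $|\hat w|^2=\frac14(\frac52+\frac32)=1$ and $\hat w$ has no $z_2$-component. Moreover $\Omega(v,iv,\hat w,-i\hat w)=\frac12\omega_0^2(v,iv,\hat w,i\hat w)=\omega_0(v,iv)\,\omega_0(\hat w,i\hat w)=1$. As $\rho(g)$ preserves $\Omega$ and the metric, $F$ is an $\Omega$-calibrated curve with $\lambda=4r^3$ and $DF_0=0$. It is a model with $\alpha=4>1$, which completes the proof of Theorem B.4.

**Step 6: its regularity.** By (5), $3\cdot16=48=k(k+2)$, so $k=6$. $F$ is smooth off $0$ and homogeneous of degree $4$, so Lemma 3 with $a=4$, $\ell=3$ gives $F\in C^{3,1}_{\rm loc}$. If $F$ were $C^4$, then $D^4F$, being continuous and homogeneous of degree $0$, would be constant, and $F$ would be a homogeneous polynomial of degree $4$; this contradicts Proposition 2(d), as $\alpha=4>1$ (equivalently, it would force $k\le4$). So $F\notin C^4$. $\blacksquare$
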